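# Hyperconvexity of pseudoconvex domains bounded by continuous graphs

## 1. A triangle and a cusp in $\mathbb C^2$

Take the Hartogs triangle $T=\{(z,w)\in\mathbb C^2:\ |z|<|w|<1\}$. We ask whether there is a continuous plurisubharmonic function $\rho<0$ on $T$ such that $\rho(x_j)\to0$ whenever points $x_j\in T$ converge to a boundary point. Suppose there is one, and look at the punctured disc $\{0\}\times\{0<|w|<1\}\subset T$. The circle $\{0\}\times\{|w|=\frac12\}$ is compact in $T$, so $\rho(0,w)\le -a<0$ for $|w|=\frac12$. For $\varepsilon>0$ the function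
$$\rho(0,w)+a+\varepsilon\log(2|w|),\qquad 0<|w|<\tfrac12,$$
is subharmonic, has boundary values $\le0$ on $|w|=\frac12$, and tends to $-\infty$ as $w\to0$ because $\rho<0$. By the maximum principle it is $\le 0$. Letting $\varepsilon\to0$ we get $\rho(0,w)\le-a$ for $0<|w|<\frac12$. But $(0,w)\to(0,0)\in\partial T$ as $w\to0$, so $\rho(0,w)$ should tend to $0$. There is no such $\rho$.

The boundary near the origin is $\{|z|=|w|\}$, and it is not a graph over any real hyperplane. Indeed, let $e=(e_1,e_2)$ be a direction. If $|e_1|=|e_2|\neq0$, the whole line $\mathbb Re$ lies in $\{|z|=|w|\}$. If $|e_1|\ne|e_2|$, then on the line $t\mapsto(a+te_1,b+te_2)$ the equation of the boundary is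
$$|a+te_1|^2-|b+te_2|^2=0,$$
a real quadratic in $t$ with leading coefficient $|e_1|^2-|e_2|^2$. Choose $(a,b)$ small with the value at $t=0$ of sign opposite to the leading coefficient. Then there are two distinct roots, both small, so this line meets the boundary twice near the origin.

Compare this with a domain that has a very sharp point. For $|z|<1$ put $g(z)=-1/\log|z|$ for $z\ne0$ and $g(0)=0$. Then $g\ge0$ is continuous. It is subharmonic off $0$, since $t\mapsto-1/t$ is convex and increasing on $t<0$, and $g(0)=0$ is at most any mean of $g$, so $g$ is subharmonic on the disc. Write $y=\mathrm{Im}\,w$ and let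
$$E=\{(z,w):\ |z|<e^{-1},\ |w|<1,\ y+g(z)<0\}.$$
For $z\neq0$ and $y<0$ the condition $y+g(z)<0$ says $|z|<e^{1/y}$. So at the origin $E$ is an exponentially thin cusp around the half-disc $\{z=0,\,y<0\}$. Near the origin $\partial E$ is the graph $y=-g(z)$ of a continuous function, and this function is not Hölder at $0$, since $g(z)/|z|^\alpha\to\infty$ as $z\to0$ for every $\alpha>0$. Now put
$$\rho_E=\max\bigl(y+g(z),\ |w|-1\bigr).$$
It is continuous and plurisubharmonic for $|z|<1$, and negative on $E$. A point of $\overline E$ where $\rho_E<0$ has $|w|<1$ and $g(z)<-y<1$, hence $|z|<e^{-1}$, so it lies in $E$. Thus $\rho_E=0$ on $\partial E$. The function we could not have on $T$ exists on $E$, sharp point and all.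

In $E$ we were lucky: the graph function $-g(z)$ did not depend on $\mathrm{Re}\,w$, and the obvious function "height minus graph" was plurisubharmonic. What happens when the boundary is a general continuous graph, with no Hölder condition?

## 2. Pseudoconvex, hyperconvex, and the problem

An upper semicontinuous (usc) function $v:X\to[-\infty,\infty)$ on an open set $X\subset\mathbb C^n$ is *plurisubharmonic* (psh) if $v(a)\le\frac1{2\pi}\int_0^{2\pi}v(a+e^{it}b)\,dt$ whenever $\{a+\lambda b:|\lambda|\le1\}\subset X$. For $n=1$ this is subharmonicity. We use these textbook facts freely: being psh is a local property; finite maxima and locally uniform limits of continuous psh functions are psh; $\chi\circ v$ is psh if $v$ is psh with values in an interval on which $\chi$ is convex and nondecreasing; $v\circ\Phi$ is psh if $\Phi$ is holomorphic. The *maximum principle*: if $v$ is subharmonic on a bounded open $D\subset\mathbb C$ and $\limsup v\le M$ at every point of $\partial D$, then $v\le M$.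

**Definition (pseudoconvex).** A domain $\Omega$ is pseudoconvex if it has a continuous psh exhaustion function $\psi$, that is, $\{\psi<C\}\subset\subset\Omega$ for every $C\in\mathbb R$.

**Definition (hyperconvex).** A bounded domain $\Omega$ is hyperconvex if there is a negative continuous psh function $\rho$ on $\Omega$ with $\{\rho<-c\}\subset\subset\Omega$ for all $c>0$.

It is known that the continuity of $\rho$ may be dropped from this definition. The condition on $\{\rho<-c\}$ says that $\rho(x_j)\to0$ whenever $x_j\in\Omega$ converges to a point of $\partial\Omega$. So Section 1 showed that $E$ is hyperconvex and $T$ is not. Yet $T$ is pseudoconvex: $-\log(1-|z/w|^2)-\log(1-|w|^2)+|1/w|^2$ is a continuous psh exhaustion, since $-\log(1-|h|^2)$ is a convex increasing function of $\log|h|$ for holomorphic $h$ with $|h|<1$, and on a sublevel set $|w|$ stays away from $0$ while $|z/w|$ and $|w|$ stay away from $1$.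

It is known that a bounded pseudoconvex domain is hyperconvex if its boundary is locally the graph of a Hölder continuous function, and likewise for Lipschitz, $C^1$ and $C^2$ boundaries. The problem, whose source is Bo-Yong Chen, "Every bounded pseudoconvex domain with Hölder boundary is hyperconvex", arXiv:2004.09696 (2020), is whether *continuous* suffices. We shall prove that it does, and find exactly how much of the continuity is used.

## 3. Why a function of the distance does not work

Let $\delta(z)=\operatorname{dist}(z,\partial\Omega)$. For a pseudoconvex domain $-\log\delta$ is psh, a textbook theorem. It tends to $+\infty$ at the boundary, so a sensible person tries $\rho=\chi(-\log\delta)$ with $\chi$ increasing from negative values to $0$. To keep the function psh by the composition rule, $\chi$ must be convex. But a convex nondecreasing function on $[t_0,\infty)$ that is bounded above is constant: if $\chi(t_1)<\chi(t_2)$ with $t_1<t_2$, convexity makes $\chi$ grow at least linearly beyond $t_2$. For instance $-\delta^\alpha$ corresponds to $\chi(t)=-e^{-\alpha t}$,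 which is concave, and the rule gives nothing.

To see where the obstruction comes from, recall that the distance in the single complex direction $w$ gives
$$-\log\operatorname{dist}(w,K(z'))=\max_{\zeta\in K(z')}\bigl(-\log|w-\zeta|\bigr),$$
where $K(z')$ is the part of the complement of $\Omega$ over $z'$. The kernel is $-\log|\xi|$, evaluated at $\xi=w-\zeta$. One would rather use a kernel $f<0$ with $f(\xi)\to0$ as $\xi\to0$. No such subharmonic $f$ exists on a punctured disc $0<|\xi|<r$. This is the computation with $T$ again: if $f\le-a<0$ on $|\xi|=r/2$, then comparing with $-a-\varepsilon\log(2|\xi|/r)$ and letting $\varepsilon\to0$ gives $f\le-a$ on $0<|\xi|<r/2$.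

So any argument that only knows $w-\zeta\neq0$ must stop here. A graph tells us more. If the complement of $\Omega$ is closed under moving upward, then $w-\zeta$ is not merely nonzero: it can never be a nonnegative multiple of $i$.

## 4. The slit plane and the planar case

Let $S=\mathbb C\setminus i\mathbb R_{\ge0}$. For $\xi\in S$ we have $i\xi\notin\mathbb R_{\le0}$, so with the principal root we may put
$$F(\xi)=\sqrt{i\xi},\qquad f(\xi)=-\mathrm{Re}\,F(\xi)<0 .$$
The function $f$ is harmonic on $S$, and
$$f(\xi)\ge-|\xi|^{1/2}.\tag{1}$$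
It is a negative function tending to $0$ at $\xi=0$, which is possible on $S$ though not on a punctured disc. The inverse of $F$ is explicit:
$$\text{if }\mathrm{Re}\,\kappa>0\text{ and }i\xi=\kappa^2,\text{ then }\xi\in S\text{ and }F(\xi)=\kappa.\tag{2}$$
We also need to know that $f$ is not close to $0$ away from the slit:
$$f(\xi)\le-\frac{d}{2|\xi|^{1/2}}\qquad\text{if }\operatorname{dist}(\xi,i\mathbb R_{\ge0})\ge d>0.\tag{3}$$
To check (3), write $F(\xi)=\alpha+i\beta$ with $\alpha>0$. Multiplication by $i$ turns the hypothesis into $\operatorname{dist}((\alpha+i\beta)^2,\mathbb R_{\le0})\ge d$. Since $-\beta^2\in\mathbb R_{\le0}$,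
$$d\le|(\alpha+i\beta)^2+\beta^2|=\alpha\,|\alpha+2i\beta|\le2\alpha|\alpha+i\beta|=2\alpha|\xi|^{1/2}.$$

Consider dimension one. Suppose that in a closed rectangle $Q$ the domain is $\{y<\varphi(x)\}$ with $\varphi$ continuous, and let $K=Q\cap\{y\ge\varphi(x)\}$. For $w\in\Omega\cap Q$ and $\zeta\in K$ we have $w-\zeta\in S$; otherwise $w$ would lie on or above $\zeta\in K$. So $u(w)=\max_{\zeta\in K}f(w-\zeta)$ is defined. It is a maximum of harmonic functions of $w$ over a compact parameter set, hence continuous and subharmonic in $\Omega\cap\operatorname{int}Q$. It is negative, and as $w\to q\in\partial\Omega\cap\operatorname{int} Q$ we have $u(w)\ge f(w-q)\ge-|w-q|^{1/2}\to0$. Note that "height minus graph" would fail already here: for $\varphi(x)=|x|$ the function $y-|x|$ is superharmonic, and not subharmonic.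

A second computation, which also covers the cusp $E$: suppose $\varphi=\varphi(z')$ does not depend on $x$, and every $\zeta\in K(z')$ has $\mathrm{Im}\,\zeta\ge\varphi(z')$. With $F(\xi)=\alpha+i\beta$ we have $\alpha^2-\beta^2=\mathrm{Re}(i\xi)=-\mathrm{Im}\,\xi$. So for $\xi=w-\zeta$ we get $\alpha^2\ge\mathrm{Im}\,\zeta-y\ge\varphi(z')-y$. Equality holds for $\zeta=x+i\varphi(z')$, where $i\xi=\varphi(z')-y>0$. Hence
$$\max_{\zeta\in K(z')}f(w-\zeta)=-\sqrt{\varphi(z')-y}\,.$$
For $E$ this is $-\sqrt{-(y+g(z))}$, which is psh because $t\mapsto-\sqrt{-t}$ is convex and increasing on $t<0$.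

In general, when $n\ge2$, the obstacle $K(z')$ moves with $z'$. If the points $\zeta$ moved holomorphically in $z'$, then $f(w-\zeta(z'))$ would be pluriharmonic and we would be done. They do not, and this is where pseudoconvexity must be used.

## 5. Vertical charts and the theorems

Write points of $\mathbb C^n$ as $(z',w)\in\mathbb C^{n-1}\times\mathbb C$, $w=x+iy$. For $r,h>0$ put
$$Q=\{|z'|\le r,\ |\mathrm{Re}\,w|\le r,\ |\mathrm{Im}\,w|\le h\},\qquad W=\{|z'|<r,\ |\mathrm{Re}\,w|<r/2,\ |\mathrm{Im}\,w|<h/2\}.$$

**Definition ($C^0$ boundary).** A bounded domain $\Omega$ has $C^0$ boundary if for each $p\in\partial\Omega$, after a complex-affine isometry taking $p$ to $0$, there are $r,h>0$ and a continuous $\varphi:\{|z'|\le r\}\times[-r,r]\to(-h,h)$ with $\Omega\cap Q=\{(z',x+iy)\in Q:\ y<\varphi(z',x)\}$.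

Using $\mathrm{Im}\,w$ as the graph direction costs nothing, since a unitary map moves any real unit vector to the $\mathrm{Im}\,w$-direction.

**The one-sidedness is automatic.** We check that it is enough to assume that $\partial\Omega\cap Q$ is the graph $\{y=\varphi\}$. Each of the two sides of the graph in $\operatorname{int}Q$ is connected and misses $\partial\Omega$, so it lies in $\Omega$ or misses $\Omega$. At least one lies in $\Omega$, because $p\in\partial\Omega$. Suppose both do. The set $\partial\Omega$ is a compact topological hypersurface; let $M$ be its component containing $p$. It contains the part of the graph in $\operatorname{int}Q$, since this part is connected. By the Jordan–Brouwer theorem $\mathbb R^{2n}\setminus M$ has exactly two components, each with boundary $M$. The connected set $\Omega$ lies in one of them. The other has $p$ in its boundary, so it meets $\operatorname{int}Q$, at a point off $M$ and hence on one of the two sides. But that side lies in $\Omega$, a contradiction. So exactly one side is $\Omega\cap\operatorname{int}Q$; replacing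 $w$ by $-w$ if necessary, it is $\{y<\varphi\}$. Finally shrink the box: take $h'<h$, and then $r'<r$ so small that $|\varphi|<h'$ over the new base, which is possible as $\varphi(0)=0$. This gives the statement on a closed box.

The proof will use less than a continuous graph, so we isolate what it uses.

**Definition (vertical chart).** Let $p\in\partial\Omega$. A vertical chart at $p$ is a biholomorphic map $\Phi$ from a neighborhood $U$ of $p$ onto an open set containing some $Q$, with $\Phi(p)=0$, such that the compact set $K:=Q\setminus\Phi(\Omega\cap U)$ satisfies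

* (a) if $(z',w)\in K$, $\tau\ge0$ and $\mathrm{Im}\,w+\tau\le h$, then $(z',w+i\tau)\in K$;
* (b) $K\cap\{\mathrm{Im}\,w=-h\}=\emptyset$.

Equivalently, $\Phi(\Omega\cap U)\cap Q=\{y<\varphi(z',x)\}$ with $\varphi$ lower semicontinuous (lsc) and with values in $(-h,+\infty]$: take for $\varphi(z',x)$ the least $y$ with $(z',x+iy)\in K$, or $+\infty$ if there is none. Closedness of $K$ is lower semicontinuity of $\varphi$, (a) says that $K=\{y\ge\varphi\}$, and (b) says that $\varphi>-h$.

Write $K(z')=\{\zeta:(z',\zeta)\in K\}$. The condition that matters is that the slices do not suddenly shrink: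

* (c) if $(q',\eta)\in K\cap\operatorname{int}Q$ and $z'_j\to q'$, then there are $\eta_j\in K(z'_j)$ (for $j$ large) with $\eta_j\to\eta$.

Two examples for $n=2$, as shapes in a box only. If $\varphi(z,x)=0$ for $x=0$ and $\varphi=h/2$ for $x\ne0$, then $\varphi$ is lsc and discontinuous, and $\Omega$ has a slit in each slice. Since $K(z)$ does not depend on $z$, (c) holds with $\eta_j=\eta$. If instead $\varphi(z,x)=0$ for $z=0$ and $\varphi=h/2$ for $z\neq0$, then (c) fails at $(0,ih/4)$: this point is in $K$, while $K(z)\subset\{y\ge h/2\}$ for $z\ne0$.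

**Theorem 1.** A bounded pseudoconvex domain in $\mathbb C^n$ with $C^0$ boundary is hyperconvex.

**Theorem 2.** Let $\Omega\subset\mathbb C^n$ be a bounded pseudoconvex domain with a vertical chart at every boundary point. Then $\Omega$ is hyperconvex if and only if (c) holds in these charts.

**Theorem 1 follows from the "if" part of Theorem 2.** If $\Omega$ has $C^0$ boundary, the affine isometry is a vertical chart: $K=Q\cap\{y\ge\varphi\}$ and $\varphi>-h$, so (a) and (b) hold. For (c), let $(q',\eta)\in K\cap\operatorname{int}Q$, put $x=\mathrm{Re}\,\eta$ and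
$$\eta_j=x+i\max(\mathrm{Im}\,\eta,\varphi(z'_j,x)).$$
Then $\mathrm{Im}\,\eta_j<h$ because $\varphi<h$, and so $\eta_j\in K(z'_j)$. Since $\varphi$ is continuous and $\mathrm{Im}\,\eta\ge\varphi(q',x)$, we get $\eta_j\to x+i\max(\mathrm{Im}\,\eta,\varphi(q',x))=\eta$.

Sections 6–8 prove the "if" part, and Section 9 the "only if" part.

## 6. The local function: truncation and continuity

Fix a vertical chart at $p$ satisfying (a), (b), (c), and inside the chart write $\Omega$ for $\Phi(\Omega\cap U)$.

**Step 1 (definition of $u$).** This step puts the slit plane to work. If $(z',w)\in\Omega\cap Q$ and $\zeta\in K(z')$, then $w-\zeta\in S$. Otherwise $w=\zeta+i\tau$ with $\tau\ge0$, and since $\mathrm{Im}\,w\le h$, (a) gives $(z',w)\in K$, contrary to $(z',w)\in\Omega$. Since $K(z')$ is compact and $f$ is continuous on $S$, we may define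
$$u(z',w)=\max_{\zeta\in K(z')}f(w-\zeta)\in[-\infty,0),\qquad(z',w)\in\Omega\cap Q,$$
with $\max\emptyset=-\infty$.

**Step 2 (truncation).** The edge of the box cuts off $K$ artificially, and we must make sure that this cut plays no role. Let $(z',w)\in\Omega\cap W$ and $\zeta\in K(z')$ with $|\mathrm{Re}\,\zeta|=r$ or $\mathrm{Im}\,\zeta=h$. Then $|\mathrm{Re}(w-\zeta)|\ge r/2$ or $\mathrm{Im}(w-\zeta)\le-h/2$, so $\operatorname{dist}(w-\zeta,i\mathbb R_{\ge0})\ge\frac12\min(r,h)$. Also $|w-\zeta|\le2(r+h)$. By (3),
$$f(w-\zeta)\le-\frac{\min(r,h)}{4\sqrt{2(r+h)}}<-c_0,\qquad c_0:=\frac{\min(r,h)}{8\sqrt{r+h}} .$$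
Points of $K$ with $\mathrm{Im}\,\zeta=-h$ do not exist, by (b). Consequently:
$$\text{if }(z',w)\in\Omega\cap W\text{ and }u(z',w)>-c_0,\text{ every maximizer }\zeta\text{ has }(z',\zeta)\in K\cap\operatorname{int}Q.\tag{4}$$
Put $v=\max(u,-c_0)$ on $\Omega\cap W$. Then $-c_0\le v<0$.

**Lemma 1.** $v$ is continuous on $\Omega\cap W$, and $v(z)\to0$ as $z\to q$, $z\in\Omega\cap W$, for every $q\in\partial\Omega\cap W$.

*Proof.* *Upper semicontinuity* uses that $K$ is compact. Let $(z'_j,w_j)\to(z',w)$ in $\Omega\cap W$, and pass to a subsequence along which $u(z'_j,w_j)$ converges to its upper limit. If this limit is $-\infty$ there is nothing to show. Otherwise let $\zeta_j\in K(z_j')$ be maximizers. A further subsequence converges to some $\zeta$, and $\zeta\in K(z')$ since $K$ is closed. By Step 1, $w-\zeta\in S$, so $u(z'_j,w_j)=f(w_j-\zeta_j)\to f(w-\zeta)\le u(z',w)$. Thus $u$ is usc, and so is $v$.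

*Lower semicontinuity* uses (c). At points where $u\le-c_0$ we have $v=-c_0$, the least possible value, and nothing is needed. Let $u(z',w)>-c_0$ and let $\zeta$ be a maximizer. By (4), $(z',\zeta)\in K\cap\operatorname{int}Q$. If $(z'_j,w_j)\to(z',w)$, then (c) gives $\zeta_j\in K(z'_j)$ with $\zeta_j\to\zeta$, and $u(z'_j,w_j)\ge f(w_j-\zeta_j)\to f(w-\zeta)=u(z',w)$.

*Boundary limit.* Let $\Omega\cap W\ni(z'_j,w_j)\to q=(q',\eta)\in\partial\Omega\cap W$. Since $q\notin\Omega$, $q\in K\cap\operatorname{int}Q$. By (c) there are $\zeta_j\in K(z'_j)$ with $\zeta_j\to\eta$, and by (1)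
$$0>v(z'_j,w_j)\ge u(z'_j,w_j)\ge-|w_j-\zeta_j|^{1/2}\to0.\qquad\square$$

For a $C^0$ graph, taking $\zeta=x+i\varphi(z',x)$ gives the explicit bound $-\sqrt{\varphi(z',x)-y}\le v<0$.

## 7. Touching discs and plurisubharmonicity

We now show that $v$ is psh. The plan: if $v$ is not psh, then on some disc $v$ is touched from above by a function slightly below the real part of a polynomial $P$. Since $F$ can be inverted explicitly, we can solve $f(w-\zeta)=\mathrm{Re}\,P$ for $\zeta$, holomorphically in the parameter. This produces a holomorphic disc that touches $K$ at one point only, and pushing it off produces discs in $\Omega$ that pseudoconvexity forbids.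

**Lemma 2.** Let $v$ be a finite usc function on an open $X\subset\mathbb C^n$ that is not psh. Then there are $a\in X$, $b\in\mathbb C^n$, $r_0,\varepsilon>0$ and a polynomial $P$ in one complex variable such that, for $|\lambda|\le r_0$,
$$a+\lambda b\in X,\qquad v(a+\lambda b)\le\mathrm{Re}\,P(\lambda)-\varepsilon|\lambda|^2,\qquad\text{and}\qquad v(a)=\mathrm{Re}\,P(0).$$

*Proof.* Since $v$ is not psh there is a disc $\{a_0+\lambda b:|\lambda|\le1\}\subset X$ with $v(a_0)$ greater than the mean of $v(a_0+\lambda b)$ over $|\lambda|=1$. On the circle $v$ is the limit of a decreasing sequence of continuous functions, whose means decrease to the mean of $v$. So some continuous function $\ge v$ on the circle has mean less than $v(a_0)$. Approximating it uniformly from above by a real trigonometric polynomial, which is the real part of a polynomial on $|\lambda|=1$, we find a polynomial $P_0$ with $v(a_0+\lambda b)\le\mathrm{Re}\,P_0(\lambda)$ for $|\lambda|=1$ and $\mathrm{Re}\,P_0(0)<v(a_0)$. Choose $0<\varepsilon<v(a_0)-\mathrm{Re}\,P_0(0)$. The usc function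
$$G(\lambda)=v(a_0+\lambda b)-\mathrm{Re}\,P_0(\lambda)+\varepsilon|\lambda|^2$$
is $\le\varepsilon$ on $|\lambda|=1$ and $>\varepsilon$ at $0$. So it attains its maximum over the closed disc at some $\lambda_0$ with $|\lambda_0|<1$. Put $a=a_0+\lambda_0b$ and $r_0=1-|\lambda_0|$. For $|\mu|\le r_0$, the inequality $G(\lambda_0+\mu)\le G(\lambda_0)$ reads
$$v(a+\mu b)\le v(a)+\mathrm{Re}\bigl(P_0(\lambda_0+\mu)-P_0(\lambda_0)\bigr)+\varepsilon\bigl(|\lambda_0|^2-|\lambda_0+\mu|^2\bigr).$$
Since $|\lambda_0|^2-|\lambda_0+\mu|^2=-|\mu|^2-2\mathrm{Re}(\bar\lambda_0\mu)$, the claim holds with $P(\mu)=v(a)+P_0(\lambda_0+\mu)-P_0(\lambda_0)-2\varepsilon\bar\lambda_0\mu$. $\square$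

**Proposition 3.** $v$ is psh on $\Omega\cap W$.

*Proof.* Suppose not. Apply Lemma 2 with $X=\Omega\cap W$ to get $a=(a',\alpha)$, $b=(b',\beta)$, $P$, $\varepsilon$, $r_0$.

**Step 1 (the contact point is not in the truncated part).** If $v(a)=-c_0$, then $\mathrm{Re}\,P(0)=-c_0$, and $-c_0\le v(a+\lambda b)\le\mathrm{Re}\,P(\lambda)-\varepsilon|\lambda|^2$ for $|\lambda|\le r_0$. Averaging over $|\lambda|=r_0$ gives $-c_0\le-c_0-\varepsilon r_0^2$, a contradiction. So $v(a)=u(a)>-c_0$. Let $\eta_0\in K(a')$ be a maximizer at $a$. By (4), $(a',\eta_0)\in K\cap\operatorname{int}Q$.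

**Step 2 (the discs).** We build holomorphic discs through $(a',\eta_0)$ along which $f(w-\zeta)$ is prescribed. We have $\mathrm{Re}\,F(\alpha-\eta_0)=-u(a)=-\mathrm{Re}\,P(0)$. Adding an imaginary constant to $P$, which changes nothing in Lemma 2, we may assume $F(\alpha-\eta_0)=-P(0)$. Then $i(\alpha-\eta_0)=P(0)^2$, that is, $\eta_0=\alpha+iP(0)^2$. Put
$$d_s(\lambda)=\bigl(a'+\lambda b',\ \zeta_s(\lambda)\bigr),\qquad\zeta_s(\lambda)=\alpha+\lambda\beta+i\bigl(P(\lambda)+s\bigr)^2 .$$
These are holomorphic in $\lambda$, continuous in $(s,\lambda)$, and $d_0(0)=(a',\eta_0)\in K\cap\operatorname{int}Q$. Moreover $\mathrm{Re}\,P(0)=u(a)<0$. So there are $r_1\in(0,r_0]$ and $s_0>0$ such that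
$$d_s(\lambda)\in\operatorname{int}Q\quad\text{and}\quad\mathrm{Re}\,P(\lambda)+s<0\qquad\text{for }|\lambda|\le r_1,\ 0\le s\le s_0.$$
With $w(\lambda)=\alpha+\lambda\beta$ we have $i(w(\lambda)-\zeta_s(\lambda))=\bigl(-(P(\lambda)+s)\bigr)^2$, where $-(P(\lambda)+s)$ has positive real part. By (2), $F(w(\lambda)-\zeta_s(\lambda))=-(P(\lambda)+s)$, hence
$$f\bigl(w(\lambda)-\zeta_s(\lambda)\bigr)=\mathrm{Re}\,P(\lambda)+s.$$

**Step 3 (the discs touch $K$ once).** Suppose $d_s(\lambda)\in K$ for some such $(s,\lambda)$. Then $\zeta_s(\lambda)\in K(a'+\lambda b')$ competes in the maximum defining $u(a+\lambda b)$, so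
$$\mathrm{Re}\,P(\lambda)+s\le u(a+\lambda b)\le v(a+\lambda b)\le\mathrm{Re}\,P(\lambda)-\varepsilon|\lambda|^2 .$$
This forces $s=0$ and $\lambda=0$. Hence $d_s(\lambda)\in\Omega$ for all $|\lambda|\le r_1$, $0\le s\le s_0$ with $(s,\lambda)\ne(0,0)$. In particular $d_0(0)$, which is not in $\Omega$ and is the limit of $d_s(0)\in\Omega$ as $s\to0$, is a boundary point.

**Step 4 (pseudoconvexity).** Let $\psi$ be a continuous psh exhaustion function of the original domain, transported to the chart. The set $\{d_s(\lambda):|\lambda|=r_1,\ 0\le s\le s_0\}$ is a compact subset of $\Omega$, so $\psi\le C$ on it. For $0<s\le s_0$ the function $\psi\circ d_s$ is subharmonic on $|\lambda|<r_1$ and continuous on the closed disc, so $\psi(d_s(0))\le C$ by the maximum principle. But $d_s(0)\to d_0(0)\in\partial\Omega$ as $s\to0$, so $\psi(d_s(0))\to\infty$. This is a contradiction. $\square$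

Pull back by $\Phi$, with $W_p=\Phi^{-1}(W)$ and $v_p=v\circ\Phi$. The outcome of Sections 6 and 7 is:
$$\begin{gathered}\text{every }p\in\partial\Omega\text{ has a neighborhood }W_p\text{ and a continuous bounded psh function}\\ v_p<0\text{ on }\Omega\cap W_p\text{ with }v_p\to0\text{ at every point of }\partial\Omega\cap W_p.\end{gathered}\tag{5}$$

## 8. Gluing the local functions

That (5) implies hyperconvexity is the theorem of Kerzman and Rosay (Math. Ann. 257 (1981), 171–184) that hyperconvexity is a local property. Here is a full proof. The difficulty is that on an overlap two local functions $v_j,v_k$ both tend to $0$ at the boundary, but at unrelated rates, so their maximum need not glue. We first choose a change of scale $\kappa$ so slow that $\kappa(-v_j)$ and $\kappa(-v_k)$ differ by at most $1$. Then cutoff functions of height $2$ decide the maximum near the edges of the patches, at the price of a bounded term $C|z|^2$. That price disappears at the end, when we divide by a large constant.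

**Step 1 (patches and rates).** We compare each $v_j$ with $\delta$. By compactness choose balls $V_j=B(p_j,R_j/2)$, $V'_j=B(p_j,R_j)$, $1\le j\le N$, with $p_j\in\partial\Omega$, $\overline{V'_j}\subset W_{p_j}$ and $\partial\Omega\subset\bigcup_jV_j$. Write $v_j=v_{p_j}$. For $t>0$ let
$$m(t)=\sup\{-v_j(z):\ j\le N,\ z\in\Omega\cap\overline{V'_j},\ \delta(z)\le t\},$$
$$l(t)=\min\bigl(1,\ \inf\{-v_j(z):\ j\le N,\ z\in\Omega\cap\overline{V'_j},\ \delta(z)\ge t\}\bigr).$$
Both are nondecreasing and finite. We have $m(t)\to0$ as $t\to0$: otherwise, for some $j$, there are $z_i\in\Omega\cap\overline{V_j'}$ with $\delta(z_i)\to0$ and $-v_j(z_i)$ bounded away from $0$. A subsequence converges to a point of $\partial\Omega\cap\overline{V'_j}\subset W_{p_j}$, where $v_j\to0$, a contradiction. Also $l(t)>0$, because $\{z\in\Omega\cap\overline{V'_j}:\delta(z)\ge t\}$ is compact and $v_j$ is continuous and negative on it. By definition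
$$l(\delta(z))\le-v_j(z)\le m(\delta(z))\qquad\text{on }\Omega\cap\overline{V'_j}.\tag{6}$$

**Step 2 (the scale $\kappa$).** Let
$$\sigma(s)=\sup\{-v_k(z):\ z\in\Omega\cap\overline{V'_j}\cap\overline{V'_k}\text{ for some }j,k\text{ with }-v_j(z)\le s\},\qquad\sup\emptyset=0 .$$
It is nondecreasing. It tends to $0$ as $s\to0$: if $-v_j(z_i)\to0$ with $z_i\in\Omega\cap\overline{V'_j}\cap\overline{V'_k}$, then $l(\delta(z_i))\to0$ by (6). Since $l$ is positive and nondecreasing, this forces $\delta(z_i)\to0$, and then $-v_k(z_i)\le m(\delta(z_i))\to0$. There are finitely many pairs $(j,k)$, so $\sigma(s)\to0$.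

Choose $s_1=1$ and inductively $s_{k+1}\in(0,s_k/2]$ with $\sigma(s_{k+1})\le s_k$. Let $\kappa:(0,\infty)\to[0,\infty)$ be $0$ on $[1,\infty)$, with $\kappa(s_k)=(k-1)/2$ and $\kappa$ affine on each $[s_{k+1},s_k]$. It is continuous and nonincreasing, and $\kappa(s)\to\infty$ as $s\to0$. On $[s_{k+1},s_k]$ its slope is $-\frac1{2(s_k-s_{k+1})}$, and
$$s_k-s_{k+1}\ge\tfrac{s_k}2\ge s_{k+1}\ge s_{k+1}-s_{k+2}.$$
So the slopes increase from left to right, and $\kappa$ is convex.

**Claim.** For $z\in\Omega\cap\overline{V'_j}\cap\overline{V'_k}$ and $\varepsilon\ge0$ we have $\kappa(\varepsilon-v_j(z))\le\kappa(\varepsilon-v_k(z))+1$.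

*Proof.* Put $s=-v_j(z)$ and $s'=-v_k(z)$. If $s\ge s'$ the claim is clear, as $\kappa$ is nonincreasing. Let $s<s'$. By convexity $\kappa(s+\varepsilon)-\kappa(s'+\varepsilon)\le\kappa(s)-\kappa(s')$, so it suffices to treat $\varepsilon=0$. If $s>s_2$, then $\kappa(s)-\kappa(s')\le\kappa(s_2)=\frac12$. Otherwise $s\in(s_{i+2},s_{i+1}]$ for some $i\ge1$. Then $s'\le\sigma(s)\le\sigma(s_{i+1})\le s_i$, and
$$\kappa(s)-\kappa(s')\le\kappa(s_{i+2})-\kappa(s_i)=\tfrac{i+1}2-\tfrac{i-1}2=1.\qquad\square$$

**Step 3 (gluing near the boundary).** Choose $\theta_j\in C_c^\infty(V'_j)$ with $0\le\theta_j\le1$ and $\theta_j=1$ on $V_j$, and $C>0$ such that all $2\theta_j+C|z|^2$ are psh; this is possible because the second derivatives of $\theta_j$ are bounded. For $0<\varepsilon<1$ and $z\in\Omega\cap\bigcup_jV_j$ set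
$$\Psi_\varepsilon(z)=\max_{j:\,z\in V'_j}\bigl\{\kappa(\varepsilon-v_j(z))+2\theta_j(z)-2\bigr\}+C|z|^2 .$$
Each term plus $C|z|^2$ is continuous and psh on $\Omega\cap V'_j$, since $t\mapsto\kappa(\varepsilon-t)$ is convex and nondecreasing on $t<\varepsilon$. The index set varies with $z$, and we must see that this does no harm. Let $z_0\in\Omega\cap V_k$. An index $j$ with $z_0\notin\overline{V'_j}$ does not occur near $z_0$. If $z_0\in\partial V'_j$, then $\theta_j=0$ near $z_0$, and by the Claim the $j$-th term, where it occurs near $z_0$, is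
$$\kappa(\varepsilon-v_j)-2\le\kappa(\varepsilon-v_k)-1<\kappa(\varepsilon-v_k),$$
and the last quantity is the $k$-th term, because $\theta_k=1$ on $V_k$. So near $z_0$ the maximum may be taken over the fixed set $\{j:z_0\in V'_j\}$. Hence $\Psi_\varepsilon$ is continuous and psh on $\Omega\cap\bigcup_jV_j$.

**Step 4 (extension inside).** We extend $\Psi_\varepsilon$ by a constant. Let $R=\sup_\Omega|z|$, choose $\delta_0>0$ with $\{z\in\Omega:\delta(z)<\delta_0\}\subset\bigcup_jV_j$, and put $A=\kappa(l(\delta_0/2))+CR^2$. If $\delta_0/2\le\delta(z)<\delta_0$, then $-v_j(z)\ge l(\delta_0/2)$ by (6), so $\kappa(\varepsilon-v_j(z))\le\kappa(l(\delta_0/2))$ and $\Psi_\varepsilon(z)\le A$. Therefore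
$$\tilde\Psi_\varepsilon=\max(\Psi_\varepsilon,A+1)\ \text{ on }\{\delta<\delta_0\},\qquad\tilde\Psi_\varepsilon=A+1\ \text{ on }\{\delta\ge\delta_0/2\}$$
is well defined. It is continuous and psh on each of the open sets $\{\delta<\delta_0\}$ and $\{\delta>\delta_0/2\}$, which cover $\Omega$. It satisfies:

* $0\le\tilde\Psi_\varepsilon\le\kappa(\varepsilon)+A+1$ on $\Omega$, since $\Psi_\varepsilon\le\kappa(\varepsilon)+CR^2$;
* $\tilde\Psi_\varepsilon\le\kappa(l(t))+A+1$ on $\{\delta\ge t\}$, since there $\kappa(\varepsilon-v_j)\le\kappa(l(t))$;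
* $\liminf_{z\to\partial\Omega}\tilde\Psi_\varepsilon\ge\kappa(\varepsilon)$, since each $z$ near $\partial\Omega$ lies in some $V_j$, where $\theta_j=1$ and $\Psi_\varepsilon(z)\ge\kappa(\varepsilon-v_j(z))\ge\kappa(\varepsilon+m(\delta(z)))\to\kappa(\varepsilon)$.

**Step 5 (normalization and supremum).** We turn these functions into one negative exhaustion. Since $0<\varepsilon<1$, $\kappa(\varepsilon)>0$, and we put
$$\rho_\varepsilon=\frac{\tilde\Psi_\varepsilon-\kappa(\varepsilon)-A-2}{\kappa(\varepsilon)} .$$
Then $\rho_\varepsilon$ is continuous and psh, $\rho_\varepsilon\le-1/\kappa(\varepsilon)<0$, and $\liminf_{z\to\partial\Omega}\rho_\varepsilon\ge-(A+2)/\kappa(\varepsilon)$. On $\{\delta\ge t\}$,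
$$-1-\frac{A+2}{\kappa(\varepsilon)}\le\rho_\varepsilon\le-1+\frac{\kappa(l(t))-1}{\kappa(\varepsilon)},$$
so $\rho_\varepsilon\to-1$ uniformly on compact sets as $\varepsilon\to0$. Take $\varepsilon_k\downarrow0$ and $\rho=\sup_k\rho_{\varepsilon_k}$.

We have $\rho\ge-1$, as $\rho_{\varepsilon_k}\to-1$ pointwise. On a compact set, given $\tau>0$, all $\rho_{\varepsilon_k}$ with $k>k_0$ are $\le-1+\tau$, so $\rho$ differs by at most $\tau$ from $\max(-1,\rho_{\varepsilon_1},\dots,\rho_{\varepsilon_{k_0}})$. Thus $\rho$ is a locally uniform limit of continuous psh functions, hence continuous and psh. At each point all but finitely many $\rho_{\varepsilon_k}$ are $\le-\frac12$ and all are negative, so $\rho<0$. Finally, given $c>0$, choose $k$ with $(A+2)/\kappa(\varepsilon_k)<c/2$. Then $\rho\ge\rho_{\varepsilon_k}>-c$ near $\partial\Omega$, so $\{\rho<-c\}\subset\subset\Omega$. Hence $\Omega$ is hyperconvex.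

This proves the "if" part of Theorem 2, and with Section 5 it proves Theorem 1. $\blacksquare$

## 9. Necessity of condition (c)

Let $\Omega$ be hyperconvex with negative psh exhaustion $\rho$, and suppose that (c) fails at $(q',\eta)\in K\cap\operatorname{int}Q$ in some vertical chart. We work in the chart. The idea is that over suitable points $z'_j\to q'$ a whole box around $\eta$, reaching down to the bottom of $Q$, belongs to $\Omega$. Then $\rho$ is definitely negative near the bottom, and the maximum principle carries this up to $\eta$.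

**Step 1 (boxes in the slices).** Since (c) fails, there is a sequence $z'_j\to q'$ for which $\operatorname{dist}(\eta,K(z'_j))$ does not tend to $0$ (the distance to $\emptyset$ being $+\infty$). After passing to a subsequence there is $d>0$ such that $K(z'_j)\cap D(\eta,2d)=\emptyset$ and $|z_j'|<r$ for all $j$. Shrinking $d$, we may assume that the disc $D(\eta,2d)$ lies in the rectangle $\{|\mathrm{Re}\,w|<r,\ |\mathrm{Im}\,w|<h\}$. Put
$$G=\{w:\ |\mathrm{Re}(w-\eta)|<d,\ -h<\mathrm{Im}\,w<\mathrm{Im}\,\eta+d\}.$$
Then $\eta\in G$ and $K(z'_j)\cap G=\emptyset$. Indeed, if $w\in K(z'_j)\cap G$, raise its imaginary part to $\max(\mathrm{Im}\,w,\mathrm{Im}\,\eta)$. By (a) the new point is still in $K(z'_j)$. Its real and imaginary parts differ from those of $\eta$ by less than $d$, so it lies in $D(\eta,2d)$, a contradiction. Thus $\{z'_j\}\times G\subset\Omega$.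

**Step 2 (negativity near the bottom).** By (b) and compactness, $K\subset\{\mathrm{Im}\,w>-h_1\}$ for some $h_1<h$. Choose a closed disc $G_1\subset G\cap\{\mathrm{Im}\,w<-h_1\}$. Since $(q',\eta)\in K$ we have $\mathrm{Im}\,\eta>-h_1$, so $\eta\notin G_1$. Fix $r'<r$ with $|q'|,|z'_j|\le r'$ for $j$ large. The compact set $\{|z'|\le r'\}\times G_1$ misses $K$, so it lies in $\Omega$ and $\rho\le-a<0$ on it.

**Step 3 (transport to $\eta$).** Let $\omega$ be the harmonic measure of $\partial G_1$ in the connected open set $G\setminus G_1$: the harmonic function with boundary values $1$ on $\partial G_1$ and $0$ on $\partial G$. Here every boundary point is regular, the boundary being a rectangle and a circle. Then $\omega(\eta)>0$. The function $\rho(z'_j,\cdot)+a\,\omega$ is subharmonic on $G\setminus G_1$. Its upper limits are $\le-a+a=0$ at $\partial G_1$, and $\le0$ at $\partial G$ because $\rho<0$. By the maximum principle $\rho(z'_j,\eta)\le-a\,\omega(\eta)$ for all large $j$. But $(z'_j,\eta)\in\Omega$ converges to $(q',\eta)\notin\Omega$, a boundary point, so $\rho(z'_j,\eta)\to0$.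 This contradiction proves the "only if" part of Theorem 2. $\blacksquare$

## 10. Semicontinuous graphs on both sides of condition (c)

**Corollary 4.** Suppose that in vertical charts at all boundary points $\Omega=\{y<\varphi(z',x)\}$, with $\varphi>-h$ lower semicontinuous (values $+\infty$ allowed) and $\varphi(\cdot,x)$ upper semicontinuous for each fixed $x$. If $\Omega$ is bounded and pseudoconvex, then it is hyperconvex.

*Proof.* We verify (c). Let $(q',\eta)\in K\cap\operatorname{int}Q$, $x=\mathrm{Re}\,\eta$ and $z'_j\to q'$. Then $\limsup_j\varphi(z'_j,x)\le\varphi(q',x)\le\mathrm{Im}\,\eta<h$. So for large $j$ the point $\eta_j=x+i\max(\mathrm{Im}\,\eta,\varphi(z'_j,x))$ has imaginary part less than $h$ and lies in $K(z'_j)$, and $\eta_j\to\eta$. $\square$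

No continuity in $x$ is required, so slits in the $w$-slices, as in the first example after (c), are allowed.

**Example 5 (lower semicontinuity alone does not suffice).** For $|z|<1$ let
$$\gamma_0(z)=\sum_{k\ge1}4^{-k}\log\frac{|z-2^{-k}|}2,\qquad\gamma=\max(\gamma_0,-1).$$
All terms are negative, since $|z-2^{-k}|<2$, so $\gamma_0$ is a decreasing limit of subharmonic functions. Moreover
$$\gamma_0(0)=-\log2\sum_{k\ge1}(k+1)4^{-k}=-\Bigl(\frac49+\frac13\Bigr)\log2=-\frac79\log2>-1 .$$
So $\gamma$ is subharmonic with $-1\le\gamma\le0$, and $\gamma(0)=-\frac79\log2$, while $\gamma(2^{-k})=-1$ for all $k$. The set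
$$\Omega=\{(z,w):\ |z|<1,\ |w|<e^{-\gamma(z)}\}$$
is open because $\gamma$ is usc. It is bounded, since $|w|<e$ on it, and connected, since every slice is a disc centered at $w=0$. It is pseudoconvex, being the set where the psh function $\log|w|+\gamma(z)$ is negative in the pseudoconvex domain $\{|z|<1\}\times\mathbb C$.

It is the subgraph of a lower semicontinuous function in a vertical chart at every boundary point. At a boundary point $(z_0,w_0)$ with $|z_0|<1$ we have $1\le|w_0|\le e$, and we use $(z,w)\mapsto(z-z_0,\ i\log(w/w_0))$ with the principal logarithm, $h=2$ and $r<\min(1-|z_0|,\pi)$. Since $\mathrm{Im}(i\log(w/w_0))=\log|w|-\log|w_0|$, the domain becomes $y<\varphi(z')$ with $\varphi(z')=-\gamma(z_0+z')-\log|w_0|$, which is lsc and $\ge-1>-h$. Near $|z|=1$ the boundary is a continuous graph: for $|z|>\frac12$ the series $\gamma_0$ converges locally uniformly to a harmonic function, and for $|z|=1$ we have $\gamma_0(z)\ge\sum4^{-k}\log\frac14=-\frac23\log2>-1$, so $\gamma=\gamma_0$ is smooth there. Locally the domain is then $\{|z|<1\}$ or the intersection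 of $\{\log|z|<0\}$ and $\{\log|w|+\gamma_0(z)<0\}$. In the second case the two differentials are linearly independent. In a real direction in which both defining functions increase, each hypersurface is a smooth graph, and the domain is the subgraph of the minimum of two continuous functions.

Nevertheless $\Omega$ is not hyperconvex. Suppose $\rho$ is a negative psh exhaustion, and let $R_0=e^{-\gamma(0)}=2^{7/9}<e$. Since $R_0/2<1$, the set $\{0,\frac12,\frac14,\dots\}\times\{|w|\le R_0/2\}$ is compact in $\Omega$, so $\rho\le-a<0$ on it. For $z=2^{-k}$ the slice of $\Omega$ is $\{|w|<e\}$. Comparing $\rho(2^{-k},\cdot)$ on $R_0/2<|w|<e$ with the harmonic function $-a\log(e/|w|)/\log(2e/R_0)$, which is $-a$ on the inner circle and $0$ on the outer one, we get for $|w|=R_0$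
$$\rho(2^{-k},w)\le-a\,\frac{\log(e/R_0)}{\log(2e/R_0)}<0\qquad\text{for all }k .$$
But $(2^{-k},w)\to(0,w)\in\partial\Omega$ forces $\rho(2^{-k},w)\to0$, a contradiction.

In the chart at $(0,w_0)$ with $|w_0|=R_0$ one sees the failure of (c) directly: $K(0)$ is $\{y\ge0\}$ in the rectangle and contains $\eta=0$, while $K(2^{-k})$ is contained in $\{y\ge1-\frac79\log2\}$. So continuity of the graph function in Theorem 1 cannot be weakened to lower semicontinuity, and by Theorem 2 condition (c) is the exact replacement.
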